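# Rigid line configurations and the rigidity of Hirzebruch–Kummer coverings

## 1. Rigid lines give rigid surfaces as soon as $n\ge 4$

**Theorem 1.** Let $\mathcal L=\{L_0,\dots,L_r\}$ be a rigid configuration of $r+1$ distinct lines in $\mathbb P^2=\mathbb P^2_{\mathbb C}$ which has at least $4$ singular points and such that each $L_i$ contains at least two singular points. Let $n\ge 4$, $G=(\mathbb Z/n)^r$, and let $S=HK(n,\mathcal L)$ be the Hirzebruch–Kummer covering of exponent $n$. Let $P$ be the set of singular points of $\mathcal L$, $\sigma:Y\to\mathbb P^2$ the blow-up of $P$, $E_p$ $(p\in P)$ the exceptional curves, $D_i$ the strict transform of $L_i$, and $D=\sum_i D_i+\sum_p E_p$. Then: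

1. $H^0(S,\Theta_S)=0$ and $H^1(S,\Theta_S)=H^1(S,\Theta_S)^G\cong H^1(Y,\Theta_Y(-\log D))$.
2. $S$ is rigid.
3. $S$ is infinitesimally rigid if and only if $H^1(Y,\Theta_Y(-\log D))=0$, a condition independent of $n$.

Part (2) answers a conjecture of Ingrid Bauer and Fabrizio Catanese, "Del Pezzo Surfaces, Rigid Line Configurations and Hirzebruch-Kummer Coverings", arXiv:1803.02984 (2018): given a rigid line configuration $\mathcal L$ satisfying the two non-degeneracy conditions above, the surface $HK(n,\mathcal L)$ is rigid for $n$ sufficiently large. The conjecture is true, and "sufficiently large" means $n\ge4$, whatever $\mathcal L$ is.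

Two facts are quoted from outside and used only for the next corollary. First, rigidity of $HK(n,\mathcal L)$ implies rigidity of $\mathcal L$. Second, let $\mathcal{CQ}$ be the complete quadrangle, that is, the six lines joining pairs of the four points of a projective basis; then $HK(n,\mathcal{CQ})$ is rigid, indeed infinitesimally rigid, if and only if $n\ge 4$.

**Corollary 2.** For every $\mathcal L$ satisfying the two non-degeneracy conditions and every $n\ge 4$, the surface $HK(n,\mathcal L)$ is rigid if and only if $\mathcal L$ is rigid. The bound $n\ge4$ is optimal.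

The equivalence is Theorem 1(2) together with the first quoted fact. For optimality, $\mathcal{CQ}$ satisfies the conditions (four triple points, two on each line). It is rigid: a nearby configuration with the same incidences consists of the lines joining four points in general position, and $PGL_3$ acts transitively on projective bases. By the second quoted fact $HK(n,\mathcal{CQ})$ is not rigid for $n\le 3$.

## 2. Configurations, Kummer coverings, and two kinds of rigidity

**Definition (configurations).** A configuration is a set of distinct lines whose incidence relation, that is, the list of concurrent triples, is regarded as fixed. It is *rigid* if every nearby configuration with the same incidence relation is projectively equivalent to it. A *singular point* is a point on at least three of the lines. We assume throughout that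

(ND) there are at least $4$ singular points, and each line contains at least two of them.

*A configuration that is not rigid.* For $a\ne0,1$ take the seven affine lines $x=0,1,a$; $y=0,1,a$; $y=x$. The singular points are $(0,0),(1,1),(a,a)$ and the two points at infinity $[0:1:0]$, $[1:0:0]$. Each vertical or horizontal line contains two of them and the diagonal contains three, so (ND) holds. The incidences do not depend on $a$. The diagonal is the only line with three singular points, so a projective equivalence between two such configurations preserves the diagonal and the pair of singular points off it, hence also the line joining that pair. At each of these two points, the three lines of the configuration together with the joining line have cross-ratio $a$ up to the usual six values. So only finitely many values $a'$ give a configuration equivalent to that of $a$, and the configuration is not rigid.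

**Definition (the covering).** Let $\ell_i$ be a linear form defining $L_i$. The Hirzebruch covering $X$ is the normalization of $\mathbb P^2$ in the field $\mathbb C(\mathbb P^2)\big((\ell_1/\ell_0)^{1/n},\dots,(\ell_r/\ell_0)^{1/n}\big)$. Its minimal resolution is $HK(n,\mathcal L)$.

**Definition (rigid surfaces).** A compact complex surface $S$ is *rigid* if every small deformation of $S$ is biholomorphic to $S$. It is *infinitesimally rigid* if $H^1(S,\Theta_S)=0$, where $\Theta_S$ is the tangent sheaf.

Recall the Kuranishi family $\mathcal S\to(B,0)$ of $S$: every small deformation is a pullback of it, $T_0B=H^1(S,\Theta_S)$, and it is universal if $H^0(S,\Theta_S)=0$. If $H^1(S,\Theta_S)=0$, then $B$ is a reduced point and $S$ is rigid. The definition of rigidity, however, only concerns the points of $B$ and not its nilpotents: a germ such as $\{t^2=0\}\subset\mathbb C$ has one point and a nonzero tangent space.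

This decides the shape of the proof. The first thing to try is to prove $H^1(S,\Theta_S)=0$ by decomposing it under $G$. The invariant part is $H^1(Y,\Theta_Y(-\log D))$, the space of first-order deformations of the pair $(Y,D)$, that is, of the lines with their incidences. Rigidity of $\mathcal L$ says that the nearby configurations form one projective orbit *as a set*; it does not say that no first-order deformation survives. So the direct approach stops at the invariant part, and the case $H^1(Y,\Theta_Y(-\log D))\ne0$ has to be allowed. Two tasks remain. We must kill every non-invariant eigenspace using only rigidity of $\mathcal L$ as a set-theoretic statement (Sections 6–10), and then conclude geometrically, allowing a nonzero invariant part (Section 11).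

## 3. Logarithmic vector fields on the blown-up plane

Recall that for a reduced simple normal crossings (snc) divisor $\Delta$, $\Theta_Y(-\log\Delta)$ is the sheaf of vector fields preserving the ideal of $\Delta$. It is locally free: near $\{xy=0\}$ it is generated by $x\partial_x,y\partial_y$, near $\{x=0\}$ by $x\partial_x,\partial_y$. The divisor $D$ of Theorem 1 is snc: blowing up $P$ separates the lines through each $p\in P$, and elsewhere at most two lines meet.

If $\Delta+\sum_kB_k$ is reduced snc with $B_k$ smooth irreducible, and $N_B=\mathcal O_B(B)$ is the normal bundle, then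
$$0\to\Theta_Y(-\log(\Delta+\textstyle\sum B_k))\to\Theta_Y(-\log\Delta)\to\bigoplus_kN_{B_k}\to0\tag{3.1}$$
is exact, where $\theta\mapsto\theta(x)|_{B}$ for a local equation $x$ of $B$. Surjectivity where $B_1=\{x=0\}$ and $B_2=\{y=0\}$ cross: the pair $(f(y),g(x))$ is the image of $f(y)\partial_x+g(x)\partial_y$. Surjectivity elsewhere is clear from $\partial_x$, and the kernel is visible from the generators.

Put $E=\sum_{q\in P}E_q$, $\mathcal G=\Theta_Y(-\log E)$, $H=\sigma^*\mathcal O(1)$. We claim
$$\mathcal G=\sigma^*\Theta_{\mathbb P^2}(-E).\tag{3.2}$$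
In a chart $(s,t)=(y,xy)$ of the blow-up of a point we have $x=t/s$, $y=s$, so $\partial_t=y^{-1}\partial_x$ and $\partial_s=y^{-1}(y\partial_y-x\partial_x)$. These generate $\sigma^*\Theta_{\mathbb P^2}$. Multiplying by the equation $y$ of the exceptional curve gives $\partial_x$ and $y\partial_y-x\partial_x$, which generate $\Theta_Y(-\log E)$.

We also need the normal directions of the lines. If $t=xy$ is an equation of $L_j$ near $q\in P$, then $D_j=\{x=0\}$, and for $\theta\in\mathcal G$ we have $\theta(t)|_{D_j}=y\,\theta(x)|_{D_j}$. So, identifying $D_j$ with $L_j$, $N_{D_j}=N_{L_j}(-\sum_{q\in P\cap L_j}q)$, and $\mathcal G\to N_{D_j}$ is the twist by $\mathcal O(-E)$ of the natural map $\sigma^*\Theta_{\mathbb P^2}\to N_{L_j}$.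

Hence for a line bundle $\mathcal A$ on $Y$ and a subset $Q\subset P$, the sequence
$$0\to\sigma^*\Theta_{\mathbb P^2}\otimes\mathcal A(-\textstyle\sum_{q\in Q}E_q)\to\sigma^*\Theta_{\mathbb P^2}\otimes\mathcal A\to\bigoplus_{q\in Q}\sigma^*\Theta_{\mathbb P^2}\otimes\mathcal A|_{E_q}\to0\tag{3.3}$$
maps to
$$0\to N_{L_j}\otimes\mathcal A(-\textstyle\sum_{q\in Q\cap L_j}q)\to N_{L_j}\otimes\mathcal A\to\bigoplus_{q\in Q\cap L_j}N_{L_j}\otimes\mathcal A|_q\to0.\tag{3.4}$$
When $\mathcal A$ is trivial on the $E_q$, $q\in Q$, the global sections of the last term of (3.3) are the fibres at the points $q$. On these the map is $\Theta_{\mathbb P^2}|_q\to N_{L_j}|_q$, and zero if $q\notin L_j$.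

*The complete quadrangle by hand.* Here $|P|=4$ and each $D_i$ is a $(-1)$-curve, so $N_{D_i}\cong\mathcal O(-1)$ has no cohomology. By (3.1), $H^1(\Theta_Y(-\log D))=H^1(\mathcal G)$. Since $H^0(\Theta_{\mathbb P^2})=\mathfrak{sl}_3$ and $H^1(\Theta_{\mathbb P^2})=0$, (3.3) with $\mathcal A=\mathcal O$, $Q=P$ gives
$$H^1(\mathcal G)=\operatorname{coker}\Big(\mathfrak{sl}_3\to\bigoplus_{q\in P}\Theta_{\mathbb P^2}|_q\Big).$$
Both spaces have dimension $8$. The map is injective, because a matrix for which all four points of a projective basis are eigenvectors is scalar. So $H^1(\Theta_Y(-\log D))=0$, and by Theorem 1(3) $HK(n,\mathcal{CQ})$ is infinitesimally rigid for $n\ge4$, in agreement with the quoted fact.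

## 4. Lines that avoid a singular point

Let $m_p\ge3$ be the number of lines through $p\in P$, and $k_i\ge2$ the number of points of $P$ on $L_i$. Write $i\ni p$ for $p\in L_i$, and say that $L_i$ *avoids* $p$ if $p\notin L_i$.

**(F1)** *$P$ is not contained in a line.* If $P\subset\ell$, any $L_i\ne\ell$ contains two points of $P\subset\ell$, so $L_i=\ell$, a contradiction.

**(F2)** *For $p\in P$, through each $s\in P\setminus\{p\}$ pass at least two lines avoiding $p$. The lines avoiding $p$ are not concurrent; in particular there are at least three.* The first claim holds because $m_s\ge3$ and at most one line contains both $p$ and $s$. Suppose all lines avoiding $p$ pass through a point $q$. As $|P|\ge4$, choose $s\in P\setminus\{p,q\}$. Two distinct lines avoiding $p$ pass through $s$, and both pass through $q\ne s$, a contradiction. Two lines always meet, so there are at least three.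

From now on $n\ge4$.

## 5. The covering and the eigensheaves of its tangent sheaf

**Step 1: $S$ is a smooth Galois cover of $Y$.** This step replaces the resolution of $X$ by an explicit finite map onto $Y$. Write $G=(\mathbb Z/n)^{r+1}/\langle(1,\dots,1)\rangle$, with $e_i$ the image of the $i$-th generator. It is the image of the meridian of $L_i$ under $H_1(\mathbb P^2\setminus\bigcup L_i)=\mathbb Z^{r+1}/\langle(1,\dots,1)\rangle\to G$. The meridian of $E_p$ maps to $e_p=\sum_{i\ni p}e_i$. Let $f:S'\to Y$ be the normalization of $Y$ in the Kummer field.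

At a node of $D$ the two inertia generators generate $(\mathbb Z/n)^2$. For $D_i\cap D_j$: if $\alpha e_i+\beta e_j=\gamma(1,\dots,1)$ in $(\mathbb Z/n)^{r+1}$, a third line gives $\gamma=0$, hence $\alpha=\beta=0$. For $D_i\cap E_p$: if $\alpha e_i+\beta e_p=\gamma(1,\dots,1)$, a line avoiding $p$ gives $\gamma=0$, another line through $p$ gives $\beta=0$, and then $\alpha=0$. In particular every $e_i$ and $e_p$ has order $n$. So over a node $\{xy=0\}$ the cover is, on each local component, $z^n=x$, $w^n=y$; over a smooth point $\{x=0\}$ of $D$ it is $z^n=x$; and it is étale outside $D$. Hence $S'$ is smooth, and projective because it is finite over $Y$.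

The natural map $S'\to X$ is a resolution contracting exactly the curves over the $E_p$. Those over a given $E_p$ are disjoint, and their stabilizer is $\langle e_i:i\ni p\rangle$ (generated by the meridians near $E_p$), of order $n^{m_p}$ because some line avoids $p$. So there are $n^{r-m_p}$ such curves $C$, and $f^*E_p=n\sum C$. Therefore $n^2\,n^{r-m_p}C^2=-n^r$, i.e. $C^2=-n^{m_p-2}\le-4$. No contracted curve is a $(-1)$-curve, so $S'$ is the minimal resolution: $S'=S$.

**Step 2: eigenfunctions.** This step describes $f_*\mathcal O_S$. A character $\chi$ of $G$ is a tuple $a=(a_0,\dots,a_r)$ with $0\le a_i\le n-1$ and $\sum a_i=nd$, $d\in\mathbb Z$. Its *support* is $\{i:a_i\neq0\}$. An eigenfunction is $u_\chi=\prod\ell_i^{a_i/n}/h^d$, with $h$ a linear form. For $p\in P$ write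
$$\sum_{i\ni p}a_i=n\nu_p+a_p,\qquad 0\le a_p\le n-1.$$
So $a_B$ is defined for every component $B$ of $D$ ($a_{D_i}=a_i$, $a_{E_p}=a_p$). Put
$$L_\chi=dH-\sum_p\nu_pE_p,\qquad D_\chi=\sum_{B\subset D,\ a_B\ne n-1}B.$$
On $Y$, $\operatorname{div}(u_\chi^n)=\sum a_iD_i+\sum_p(n\nu_p+a_p)E_p-nd\,\sigma^*\{h=0\}$. With $R_B=f^{-1}(B)_{red}$ we have $f^*B=nR_B$. Hence for $g$ meromorphic on $Y$,
$$\operatorname{div}(gu_\chi)=f^*\big(\operatorname{div}g-d\sigma^*\{h=0\}+\textstyle\sum_p\nu_pE_p\big)+\sum_Ba_BR_B .$$
As $0\le a_B<n$, this is effective iff $g$ is a section of $\mathcal O_Y(-L_\chi)$. So $(f_*\mathcal O_S)^\chi\cong\mathcal O_Y(-L_\chi)$, and a local generator $\varepsilon_\chi$ has divisor $\sum_Ba_BR_B$.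

*Example.* On $\mathcal{CQ}$ with $n=4$, let $a=1,1,2$ on the three lines through a triple point $p_0$ and $0$ on the others. Then $d=1$, $\nu_{p_0}=1$, $a_{p_0}=0$, and the other triple points have $\nu_q=0$, $a_q=1,1,2$. So $L_\chi=H-E_{p_0}$ and $D_\chi=D$.

**Step 3: eigenvector fields.** This step turns the cohomology of $\Theta_S$ into cohomology on $Y$. A local section of $(f_*\Theta_S)^\chi$ is $\theta=\varepsilon_\chi\eta$, with $\eta$ a $G$-invariant meromorphic field with poles on $f^{-1}(D)$, i.e. a meromorphic field on $Y$ with poles on $D$. At a node write $\eta=\alpha x\partial_x+\beta y\partial_y$. Since $x\partial_x=\frac1nz\partial_z$ and $y\partial_y=\frac1nw\partial_w$, $\theta$ is regular iff $\varepsilon_\chi\alpha z$ and $\varepsilon_\chi\beta w$ are. For $\alpha$ this means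
$$a_x+n\operatorname{ord}_x\alpha+1\ge0,\qquad a_y+n\operatorname{ord}_y\alpha\ge0,$$
that is: $\operatorname{ord}_y\alpha\ge0$, and $\operatorname{ord}_x\alpha\ge0$ if $a_x\le n-2$, $\operatorname{ord}_x\alpha\ge-1$ if $a_x=n-1$. The same holds for $\beta$ with $x,y$ exchanged, and at smooth points of $D$. So $\eta$ runs over $\Theta_Y(-\log D_\chi)$. As $f$ is finite,
$$(f_*\Theta_S)^\chi=\mathcal E_\chi:=\Theta_Y(-\log D_\chi)\otimes\mathcal O_Y(-L_\chi),\qquad H^1(S,\Theta_S)^\chi=H^1(Y,\mathcal E_\chi).\tag{5.1}$$
For $\chi=1$ we get $H^1(Y,\Theta_Y(-\log D))$. So Theorem 1(1) amounts to $H^0(\Theta_S)=0$ and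
$$H^1(Y,\mathcal E_\chi)=0\quad\text{for all }\chi\neq1.\tag{5.2}$$

**Step 4: a degree on $D_i$.** This estimate is used at the end of Section 9. Put $\alpha_i=a_i/n$. Then
$$L_\chi\cdot D_i=d-\sum_{s\in P\cap L_i}\nu_s=\sum_j\alpha_j-\sum_{s\in P\cap L_i}\Big(\sum_{j\ni s}\alpha_j-\frac{a_s}n\Big).$$
Each $L_j\ne L_i$ meets $L_i$ in exactly one point, and $\alpha_i$ occurs $k_i$ times in the second sum. Hence
$$L_\chi\cdot D_i=\sum_{s\in P\cap L_i}\frac{a_s}n+\sum_{j\ne i,\ L_j\cap L_i\notin P}\alpha_j-(k_i-1)\alpha_i .$$
Since $D_i^2=1-k_i$,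
$$\deg N_{D_i}(-L_\chi)=1-k_i-L_\chi\cdot D_i\le(1-k_i)(1-\alpha_i)<0.\tag{5.3}$$

## 6. Projections from the singular points

For $q\in P$ let $\varphi_q:Y\to\mathbb P^1$ be the projection from $q$, with fibre class $F_q=H-E_q$. The fibre over the value given by $L_i\ni q$ is the reduced divisor $D_i+\sum_{s\in P\cap L_i,\,s\ne q}E_s$. We call these the *$q$-branch fibres*. Let $C_q\to\mathbb P^1$ be the Kummer cover with field $\mathbb C(t)\big((\ell_i/\ell_j)^{1/n}:i,j\ni q\big)$ and group $G_q=(\mathbb Z/n)^{m_q}/\langle(1,\dots,1)\rangle$. It is branched with index $n$ over $m_q$ points, so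
$$2g(C_q)-2=n^{m_q-1}\Big(m_q-2-\frac{m_q}n\Big)>0,$$
because $m_q(1-\frac1n)\ge\frac94>2$. For $m_q=3$: $n=4$ gives genus $3$, while $n=3$ gives genus $1$. Since genus at least $2$ is needed below, the argument uses $n\ge4$ here.

The surface $S$ is normal and $C_q$ is the normalization of $\mathbb P^1$ in a subfield of $\mathbb C(S)$, so $\varphi_q\circ f$ lifts to a $G$-equivariant morphism $\tilde\varphi_q:S\to C_q$. Here $G$ acts on $C_q$ through $G\to G_q$, whose kernel is generated by the $e_i$ with $L_i\not\ni q$.

**Step 1: connected fibres.** The purpose is $\tilde\varphi_{q*}\mathcal O_S=\mathcal O_{C_q}$. Let $K=\mathbb C(\mathbb P^2)$, and let $\mathbb C(C')\supset\mathbb C(C_q)$ be the algebraic closure of $\mathbb C(t)$ in $\mathbb C(S)$. As $K$ is purely transcendental over $\mathbb C(t)$, $K\otimes_{\mathbb C(t)}\mathbb C(C')$ is a field of degree $[\mathbb C(C'):\mathbb C(t)]$ over $K$, equal to the compositum $K\mathbb C(C')\subset\mathbb C(S)$. Over the open set of $\mathbb P^1$ where $C'\to\mathbb P^1$ is étale, $Y\times_{\mathbb P^1}C'\to Y$ is étale,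 so $K\mathbb C(C')$ is unramified over $Y$ outside fibres of $\varphi_q$. By Kummer theory $K\mathbb C(C')$ is generated over $K$ by some of the $u_\chi$. The field $K(u_\chi)$ ramifies along $D_i$ when $a_i\ne0$, and $D_i$ is not in a fibre when $L_i\not\ni q$. So these $\chi$ are supported on lines through $q$. Taking $h=\ell_{i_0}$ with $i_0\ni q$ we get $u_\chi=\prod(\ell_i/\ell_{i_0})^{a_i/n}\in\mathbb C(C_q)$. Thus $K\mathbb C(C')=K\mathbb C(C_q)$. Comparing degrees over $K$ gives $C'=C_q$, which is the claim.

**Lemma 3.** $H^1(S,\tilde\varphi_q^*T_{C_q})=H^1(C_q,T_{C_q})$, $G$-equivariantly. If the support of $\chi$ is not contained in the set of lines through $q$, then $H^1(S,\tilde\varphi_q^*T_{C_q})^\chi=0$.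

*Proof.* Write $\varphi=\tilde\varphi_q$, $C=C_q$. By Serre duality the left side is dual to $H^1(S,\omega_S\otimes\varphi^*\omega_C)$. Kollár (*Higher direct images of dualizing sheaves I*, Ann. of Math. 123 (1986), Thm 2.1) gives $H^j(C,R^i\varphi_*\omega_S\otimes A)=0$ for $j>0$ and $A$ ample. As $\omega_C$ is ample, $H^1(C,\varphi_*\omega_S\otimes\omega_C)=0$. By relative duality (same paper, Prop. 7.6) $R^1\varphi_*\omega_S=\omega_C$. By the Leray spectral sequence the dimension is $h^0(C,\omega_C^2)=h^1(C,T_C)$. The pullback $H^1(C,T_C)=H^1(C,\varphi_*\varphi^*T_C)\to H^1(S,\varphi^*T_C)$ is injective and equivariant, hence an isomorphism. Finally, $G$ acts on $H^1(C_q,T_{C_q})$ via $G_q$, so only characters trivial on all $e_i$ with $L_i\not\ni q$ occur, i.e. $a_i=0$ for those $i$. $\square$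

**Lemma 4.** The map $\Theta_S\to\bigoplus_{q\in P}\tilde\varphi_q^*T_{C_q}$ is injective on the fibre at every point of $S$; hence its cokernel $N$ is locally free. Moreover $H^0(S,\Theta_S)=0$.

*Proof.* Consider a point over $y\in Y$. Let $w_q$ be a local coordinate on $C_q$, with $w_q^n=t$ over a branch value. If near $y$ the $q$-branch fibre is just $\{x=0\}$ and $z^n=x$, then $(w_q/z)^n$ is a unit, so (normality) $w_q=z\cdot$unit, and $dw_q$ is a nonzero multiple of $dz$ at points of $z=0$. We need two independent differentials $dw_q$ in each case.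

(a) $y\notin D$. Then $f$ is étale and no $\varphi_q(y)$ is a branch value. By (F1) there are $q,q'\in P$ such that $q,q',\sigma(y)$ are not collinear. The projections from $q$ and $q'$ have independent differentials at $y$.

(b) $y$ lies on $D_i$ only, $z^n=x$ with $D_i=\{x=0\}$. For $q\in P\cap L_i$, $w_q=z\cdot$unit. Take $q'\in P\setminus L_i$ (F1). No $q'$-branch fibre contains $D_i$, so $\varphi_{q'}(y)$ is not a branch value, and $\varphi_{q'}|_{D_i}$ is an isomorphism. So $dw_{q'}$ is nonzero along $z=0$, and the rank is $2$.

(c) $y\in D_i\cap D_j$, so $\sigma(y)\notin P$. Points $q\in P\cap L_i$ and $q'\in P\cap L_j$ satisfy $q\notin L_j$, $q'\notin L_i$. Hence $w_q=z\cdot$unit, $w_{q'}=z'\cdot$unit, where $z^n,z'^n$ are equations of $D_i,D_j$.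

(d) $y$ lies on $E_p$ only, $z^n$ an equation of $E_p$. The map $\varphi_p|_{E_p}$ is an isomorphism and $\varphi_p(y)$ is not a branch value. For $L_i\ni p$ and $q\in P\cap L_i$, $q\ne p$, the $q$-branch fibre of $L_i$ is $E_p$ near $y$, so $w_q=z\cdot$unit.

(e) $y\in D_i\cap E_p$. The $p$-branch fibre is $D_i$ near $y$, so $w_p=z\cdot$unit with $z^n$ an equation of $D_i$. For another line $L_k\ni p$ and $q\in P\cap L_k\setminus\{p\}$, the $q$-branch fibre of $L_k$ is $E_p$ near $y$, so $w_q=z'\cdot$unit with $z'^n$ an equation of $E_p$.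

Finally $H^0(\Theta_S)\subset\bigoplus_qH^0(S,\tilde\varphi_q^*T_{C_q})=\bigoplus_qH^0(C_q,T_{C_q})=0$ by Step 1 and $g(C_q)\ge2$. $\square$

**Step 2: the eigensheaves of $\tilde\varphi_q^*T_{C_q}$.** We now bring Lemma 3 down to $Y$. Near a $q$-branch fibre with components $B$, $t=\prod x_B\cdot$unit, $w_q=\prod z_B\cdot$unit and $t\partial_t=\frac1nw_q\partial_{w_q}$. A section of weight $\chi$ is $\varepsilon_\chi g\,t\partial_t$, and it is regular iff $\varepsilon_\chi g\,w_q$ is: $a_B+n\operatorname{ord}_Bg+1\ge0$ for $B$ in the fibre, and $\operatorname{ord}_Bg\ge0$ for other $B$. So $g$ may have a simple pole exactly along the fibre components with $a_B=n-1$. As $t\partial_t$ generates $\varphi_q^*T_{\mathbb P^1}(-\sum_{B\text{ in the fibre}}B)$,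
$$(f_*\tilde\varphi_q^*T_{C_q})^\chi=M_q(-L_\chi),\qquad M_q=\varphi_q^*T_{\mathbb P^1}\Big(-\sum B\Big),\tag{6.1}$$
the sum over the components $B$ of $q$-branch fibres with $a_B\ne n-1$ (so $M_q$ depends on $\chi$). The map $\mathcal E_\chi\to M_q(-L_\chi)$ is induced by $d\varphi_q$. Lemma 3 becomes
$$H^1(Y,M_q(-L_\chi))=0\quad\text{if }\operatorname{supp}\chi\not\subset\{i:L_i\ni q\}.\tag{6.2}$$
Taking weight $\chi$ in Lemma 4 gives an exact sequence
$$0\to\mathcal E_\chi\to\bigoplus_{q\in P}M_q(-L_\chi)\to\mathcal N\to0,\qquad\mathcal N=(f_*N)^\chi.\tag{6.3}$$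
Here $\mathcal N$ is locally free, since $f$ is finite and flat and $\mathcal N$ is a direct summand of $f_*N$.

*Where projections alone stop.* It is natural to hope that (6.2) and (6.3) finish the proof of (5.2). They do not. If $\chi$ is supported on the lines through one point $q$, (6.2) says nothing for that $q$. If $\chi$ is not of this kind, all $H^1(M_q(-L_\chi))$ vanish, and so do all $H^0(M_q(-L_\chi))\subset H^0(C_q,T_{C_q})$. Then (6.3) only says $H^1(\mathcal E_\chi)\cong H^0(\mathcal N)$, where $\mathcal N$ has rank $|P|-2\ge2$ and nothing yet prevents it from having sections. Rigidity of $\mathcal L$ has not entered so far. It enters through the next section.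

## 7. Moving lines parallel to themselves

Write $\mathbb P^2=\mathbb P(V)$: points are lines $\mathbb C\hat q\subset V$, and $\ell_j\in V^*$.

The idea is as follows. Choose a line $\{c=0\}$ and regard it as the line at infinity. The lines $\ell_j+tw_jc=0$ are then the translates of $L_j$ parallel to itself, with speed $w_j$. Whether several translated lines remain concurrent is a *linear* condition on the speeds. So for these motions a first-order deformation is automatically an actual one, and set-theoretic rigidity can be applied to it. The trivial motions, translations and homotheties, have speeds $w_j=\ell_j(u)$ with $u\in V$.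

*On the quadrangle.* Let no triple point be at infinity. If the six sides move parallel to themselves and the four triple points persist, the new points $q_i'$ satisfy $q_i'-q_j'\parallel q_i-q_j$ for all $i,j$. After a translation $q_1'=q_1$. The triangle $q_1'q_2'q_3'$ has its sides parallel to those of $q_1q_2q_3$, so it is a homothetic copy from $q_1$. The point $q_4'$ is then determined as an intersection of lines of prescribed direction through $q_1'$ and $q_2'$, so it is the image of $q_4$ under the same homothety. Every such motion is trivial.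

**Lemma 5 (Lift Lemma).** Let $\mathcal L$ be rigid (and (ND)), $0\ne c\in V^*$, $J=\{j:L_j\ne\{c=0\}\}$, and let $w_j\in\mathbb C$ $(j\in J)$ be such that for each $q\in P$ with $c(\hat q)\ne0$ there is $u_q\in V$ with $\ell_j(u_q)=w_j$ for all $j\in J$ with $L_j\ni q$. Then there is $u\in V$ with $w_j=\ell_j(u)$ for all $j\in J$.

*Rigidity is needed.* In the seven-line example of Section 2 take $c=z$ (the line at infinity), $w=-1$ for $\ell=x-az$ and $\ell=y-az$, and $w=0$ for the other five lines. The condition holds with $u_q=(-1,-1,0)$ at $(a,a)$ and $u_q=0$ at $(0,0),(1,1)$; the other two points lie on $c=0$. But $\ell(u)=0$ for $\ell=x,\ x-z$ forces $u_1=u_3=0$, so $(x-az)(u)=0\ne-1$. The motion is the change of the parameter $a$.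

*Proof of Lemma 5.*

**Step 1: the motion preserves incidences.** We show that $w$ integrates to a genuine family with the same incidence relation. Let $\mathcal L_t$ be given by $\ell_{j,t}=\ell_j+tw_jc$ $(j\in J)$ and $\ell_{i,t}=\ell_i$ $(i\notin J)$; these forms are nonzero since $\ell_j,c$ are independent for $j\in J$. If $c(\hat q)=0$, all lines through $q$ still pass through $q$. If $c(\hat q)\ne0$, put $\hat q_t=\hat q+su_q$ with $s=-tc(\hat q)/(1+tc(u_q))$. For $j\in J$ with $L_j\ni q$,
$$\ell_{j,t}(\hat q_t)=w_j\,[\,s+tc(\hat q)+ts\,c(u_q)\,]=0,$$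
and a line $L_i$ with $i\notin J$ does not contain such a $q$. So concurrent triples stay concurrent. For small $t$, non-concurrent triples stay non-concurrent and the lines stay distinct. So $\mathcal L_t$ has the incidence relation of $\mathcal L$, and by rigidity it is projectively equivalent to $\mathcal L$, possibly with a permutation of the lines.

**Step 2: the motion is tangent to the projective orbit.** We pass from equivalence of each $\mathcal L_t$ with $\mathcal L$ to a statement about the velocity at $t=0$. First, if $A\in\operatorname{End}V^*$ has all $\ell_j$ as eigenvectors, then for $q\in P$ the plane $\hat q^\perp\subset V^*$ contains three pairwise independent eigenvectors, so $A|_{\hat q^\perp}$ is scalar. For $q\ne q'$ in $P$ the planes $\hat q^\perp,\hat q'^\perp$ meet nontrivially and span $V^*$, so $A$ is scalar. Hence the stabilizer of $(L_0,\dots,L_r)$ in $PGL_3$ is finite (in fact trivial), and the orbits $\mathcal O_\pi$ of the permuted tuples in $((\mathbb P^2)^\vee)^{r+1}$ all have dimension $8$.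

The map $t\mapsto\mathcal L_t$ is a morphism from the affine line. For small $t$ it lands in the finite union of the locally closed sets $\mathcal O_\pi$. So some $\mathcal O_\pi$ contains $\mathcal L_t$ for infinitely many, hence for all but finitely many $t$. Thus $\mathcal L_0\in\overline{\mathcal O_\pi}$. Since $\overline{\mathcal O_\pi}\setminus\mathcal O_\pi$ consists of orbits of dimension $<8$, we get $\mathcal L_0\in\mathcal O_\pi$. Therefore the curve lies, near $t=0$, in the orbit of $\mathcal L_0$, a smooth locally closed subvariety, and its velocity at $0$ is tangent to this orbit. So there are $A\in\operatorname{End}(V^*)$ and $\mu_j\in\mathbb C$ with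
$$A\ell_j=\mu_j\ell_j+w_jc\ (j\in J),\qquad A\ell_i=\mu_i\ell_i\ (i\notin J).\tag{7.1}$$

**Step 3: only translations and homotheties are left.** We extract $u$ from $A$. Let $\pi:V^*\to W=V^*/\mathbb Cc$ and $B=\pi A$. By (7.1) the quadratic form $Q(\ell)=B\ell\wedge\pi\ell\in\Lambda^2W\cong\mathbb C$ vanishes at all $\ell_j$. If $Q\ne0$, it defines a conic in $\mathbb P(V^*)$. For each $q\in P$ the line $\mathbb P(\hat q^\perp)$ contains at least three of the points $\ell_j$, so it lies in the conic. This gives at least four distinct lines in a conic, a contradiction. So $Q\equiv0$. Then $0=Q(\ell+sc)=s\,Bc\wedge\pi\ell$ for all $\ell$ and $s$, so $Bc=0$. Thus $B$ induces an endomorphism of $W$ for which every vector is an eigenvector, i.e. $B=\mu\pi$. So $A\ell-\mu\ell\in\mathbb Cc$ for all $\ell$, i.e. $A\ell=\mu\ell+\ell(u)c$ for some $u\in V$. For $j\in J$, $\ell_j$ and $c$ are independent, and comparison with (7.1) gives $w_j=\ell_j(u)$. $\square$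

## 8. Characters supported on one pencil

Let $\chi\ne1$ be supported on lines through some $p_0\in P$. We prove $H^1(\mathcal E_\chi)=0$. Put $F=F_{p_0}=H-E_{p_0}$.

**Step 1: simplify $\mathcal E_\chi$.** The goal is to get rid of the exceptional curves in $D-D_\chi$. We have $\nu_{p_0}=d\ge1$, $a_{p_0}=0$. For $q\in P\setminus\{p_0\}$, $\nu_q=0$, and $a_q=a_i$ if the line $p_0q$ is $L_i\in\mathcal L$, $a_q=0$ otherwise. So $L_\chi=dF$. Let $I=\{i:a_i=n-1\}$ (lines through $p_0$) and $D'=D-\sum_{i\in I}D_i$. The components of $D'-D_\chi$ are curves $E_q$, $q\ne p_0$, and $N_{E_q}(-dF)\cong\mathcal O(-1)$ has no cohomology. By (3.1),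
$$H^1(\mathcal E_\chi)=H^1(\Theta_Y(-\log D')(-dF)).\tag{8.1}$$

**Step 2: the case $d=1$.** Here classes become data for the Lift Lemma. We have $|I|\le1$, since $2(n-1)>n$. By (3.2), $\mathcal G(-F)=\sigma^*(\Theta_{\mathbb P^2}(-1))(-\sum_{q\ne p_0}E_q)$. The Euler sequence gives $\Theta_{\mathbb P^2}(-1)=V\otimes\mathcal O/\mathcal O(-1)$, which has $H^0=V$, $H^1=0$ and fibre $V/\mathbb C\hat q$ at $q$. So (3.3) with $\mathcal A=\sigma^*\mathcal O(-1)$, $Q=P\setminus p_0$ yields
$$H^1(\mathcal G(-F))=\Big(\bigoplus_{q\in P\setminus p_0}V/\mathbb C\hat q\Big)\Big/V .$$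
Similarly $N_{D_j}(-F)=N_{L_j}(-1)(-\sum_{q\in P\cap L_j\setminus p_0}q)$ for every $j$, and $N_{L_j}(-1)\cong\mathcal O_{L_j}$, the map $\Theta_{\mathbb P^2}(-1)\to N_{L_j}(-1)$ being induced by $\ell_j:V\to\mathbb C$. So (3.4) gives $H^1(N_{D_j}(-F))=\operatorname{coker}(\mathbb C\to\bigoplus_{q\in P\cap L_j\setminus p_0}\mathbb C)$. Also $H^0(N_{D_j}(-F))=0$ by degree, as $k_j\ge2$. From
$$0\to\Theta_Y(-\log D')\to\mathcal G\to\bigoplus_{D_j\subset D'}N_{D_j}\to0,$$
twisted by $-F$, a class in $H^1(\Theta_Y(-\log D')(-F))$ is a family $(u_q)_{q\in P\setminus p_0}$, $u_q\in V/\mathbb C\hat q$, modulo $V$, such that for each $D_j\subset D'$ the number $w_j:=\ell_j(u_q)$ is independent of $q\in P\cap L_j\setminus p_0$.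

*On the quadrangle* with the $\chi$ of Section 5: let $q_1,q_2,q_3$ be the other triple points, with $\hat q_i$ the standard basis of $V=\mathbb C^3$ and $\hat p_0=(1,1,1)$. The lines through $p_0$ give no condition. The line $q_1q_2$, $\ell=x_3$, gives $x_3(u_{q_1})=x_3(u_{q_2})$, and similarly for the other two. So $u=(x_1(u_{q_2}),x_2(u_{q_3}),x_3(u_{q_1}))$ satisfies $u\equiv u_{q_i}$ mod $\hat q_i$ for all $i$, and the class is zero.

In general: if $I=\{i_0\}$ take $c=\ell_{i_0}$, and if $I=\emptyset$ take $c$ with $c(\hat p_0)=0$, not proportional to any $\ell_j$. Then $J=\{j:D_j\subset D'\}$. Since $c(\hat p_0)=0$, every $q\in P$ with $c(\hat q)\ne0$ is different from $p_0$, so a lift of $u_q$ to $V$ satisfies the hypothesis of Lemma 5. We get $u\in V$ with $w_j=\ell_j(u)$ for all $j\in J$. Through each $q\in P\setminus p_0$ pass at least two lines of $J$ (as $m_q\ge3$, $|I|\le1$), and $\ell_j(u_q-u)=0$ for these. So $u_q\equiv u$ mod $\hat q$, and the class is $0$.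

**Step 3: the case $d\ge2$, reduction.** We replace $D'$ by a smaller divisor so that one sheaf serves all $d$. Let $D^\circ=E+\sum_{L_j\not\ni p_0}D_j\subset D'$ and $\mathcal V=\Theta_Y(-\log D^\circ)$. For $i\ni p_0$, $F\cdot D_i=0$, so $\deg N_{D_i}(-dF)=1-k_i<0$. By (3.1), $H^1(\Theta_Y(-\log D')(-dF))\subset H^1(\mathcal V(-dF))$.

**Step 4: $H^1(\mathcal V(-2F))=0$.** This is the start of an induction on $d$. We have $\mathcal G(-2F)=\sigma^*(\Theta_{\mathbb P^2}(-2))(E_{p_0}-\sum_{q\ne p_0}E_q)$. From $0\to\mathcal O(-2)\to V\otimes\mathcal O(-1)\to\Theta_{\mathbb P^2}(-2)\to0$, $\Theta_{\mathbb P^2}(-2)$ has $H^0=H^1=0$. Also $\sigma_*\mathcal O(E_{p_0})=\mathcal O$ and $R^1\sigma_*\mathcal O(E_{p_0})=0$, as $\mathcal O_{E_{p_0}}(E_{p_0})=\mathcal O(-1)$. So (3.3) with $\mathcal A=\sigma^*\mathcal O(-2)(E_{p_0})$, $Q=P\setminus p_0$ gives $H^1(\mathcal G(-2F))=\bigoplus_{q\ne p_0}\Theta_{\mathbb P^2}(-2)|_q$. For $L_j\not\ni p_0$, $N_{D_j}(-2F)=N_{L_j}(-2)(-\sum_{q\in P\cap L_j}q)$ with $N_{L_j}(-2)\cong\mathcal O(-1)$, so (3.4) gives $H^0(N_{D_j}(-2F))=0$ and $H^1(N_{D_j}(-2F))=\bigoplus_{q\in P\cap L_j}N_{L_j}(-2)|_q$.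 Thus $H^1(\mathcal V(-2F))$ consists of families of twisted vectors at the points $q\in P\setminus p_0$ tangent to every $L_j\ni q$ avoiding $p_0$. There are at least two such lines by (F2), so it is $0$.

**Step 5: $H^0(\mathcal V|_F)=0$ for a general fibre $F$ of $\varphi_{p_0}$.** This gives the induction step. Choose affine coordinates with $p_0=[0:1:0]$, fibres $x=$ const, $F=\{x=x_0\}$, and lines avoiding $p_0$: $y=m_jx+c_j$. Since $F$ is transversal to $D^\circ$, $\mathcal V|_F\subset\Theta_Y|_F$ consists of the sections whose values at the points of $F\cap D^\circ$ are tangent to $D^\circ$. A global section maps to a constant $\mu\in H^0(N_F)=\mathbb C$, so it equals $\mu\partial_x+g(y)\partial_y$ with $g$ a polynomial. In the coordinates $(x,\eta=1/y)$ near $E_{p_0}=\{\eta=0\}$ we have $\partial_y=-\eta^2\partial_\eta$. Tangency to $E_{p_0}$ means that $\eta^2g(1/\eta)$ vanishes at $\eta=0$, so $g=\alpha+\beta y$. Tangency to $D_j$ gives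
$$\alpha+\beta(m_jx_0+c_j)=\mu m_j\quad\text{for all }j\text{ with }L_j\not\ni p_0.$$
If $\mu=0$, $g$ has at least three zeros (F2), so $g=0$. If $\mu\ne0$, scale to $\mu=1$: $(1-\beta x_0)m_j-\beta c_j=\alpha$ for all $j$. Then the lines avoiding $p_0$ are concurrent, at $\big(-\frac{1-\beta x_0}\beta,-\frac\alpha\beta\big)$ if $\beta\ne0$ and at infinity if $\beta=0$. This contradicts (F2).

From $0\to\mathcal V(-(k+1)F)\to\mathcal V(-kF)\to\mathcal V|_F\to0$ we get $H^1(\mathcal V(-dF))\subset\dots\subset H^1(\mathcal V(-2F))=0$. So $H^1(\mathcal E_\chi)=0$ for all $\chi\ne1$ supported on a pencil through a point of $P$.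

## 9. Characters not supported on any pencil

Let now $\chi$ be such that for no $q\in P$ it is supported on the lines through $q$. Then (6.2) holds for *all* $q\in P$. For $p\in P$ put
$$\lambda_p=L_\chi\cdot F_p=d-\nu_p=\frac1n\Big(a_p+\sum_{L_j\not\ni p}a_j\Big)\in\mathbb Z_{\ge1}.\tag{9.1}$$

**Step 1: what a class looks like on a general line through $p$.** We restrict everything to a curve $F\cong\mathbb P^1$. Fix $p$, put $\lambda=\lambda_p$, and let $F$ be a general fibre of $\varphi_p$. It meets $D$ transversally in the distinct points $e=F\cap E_p$ and $x_j=F\cap D_j$ $(L_j\not\ni p)$. For $q\in P\setminus p$ let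
$$P_q=\{x_j:q\in L_j\not\ni p\}\cup\{e\text{ if the line }pq\text{ is in }\mathcal L\},\qquad|P_q|=m_q .$$
Every line contains at least two points of $P$, so the $P_q$ cover $\{e\}\cup\{x_j\}$. Let $A_\chi$ be the set of the $x_j$ with $a_j\ne n-1$, together with $e$ if $a_p\neq n-1$. The remaining points are called omitted. Write $(-\lambda)$ for a twist by a line bundle of degree $-\lambda$ on $F$. Then
$$0\to T_F(-A_\chi)(-\lambda)\to\mathcal E_\chi|_F\to N_F(-\lambda)=\mathcal O_F(-\lambda)\to0,\tag{9.2}$$
$$M_p(-L_\chi)|_F=N_F(-\lambda),\qquad M_q(-L_\chi)|_F=T_F(-(A_\chi\cap P_q))(-\lambda)\quad(q\ne p).\tag{9.3}$$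
Sequence (9.2) holds because $\Theta_Y(-\log D_\chi)|_F$ consists of the sections of $\Theta_Y|_F$ tangent to $D_\chi$ at the points of $A_\chi$, and $D_\chi$ is transversal to $F$. For (9.3): $F$ is disjoint from the $p$-branch fibres. For $q\ne p$, $\varphi_q|_F$ is an isomorphism, and the components of $q$-branch fibres meeting $F$ are the $D_j$ with $q\in L_j\not\ni p$ (at $x_j$) and $E_p$ if $pq\in\mathcal L$ (at $e$). For $q\neq p$ the map from $T_F(-A_\chi)(-\lambda)$ to $M_q(-L_\chi)|_F$ is the inclusion.

By (9.1) each omitted point contributes $n-1$ to $n\lambda$. Since $3(n-1)>2n$ and $2(n-1)>n$, there are at most two omitted points if $\lambda=2$ and at most one if $\lambda=1$. As $m_q\ge3$, in all cases $2-|A_\chi\cap P_q|-\lambda<0$, and $-\lambda<0$. Hence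
$$H^0(F,M_q(-L_\chi)|_F)=0\quad\text{for all }q\in P.\tag{9.4}$$

**Lemma 6.** Let $\xi\in H^1(Y,\mathcal E_\chi)$. If for some $p\in P$, $\xi|_F=0\in H^1(F,\mathcal E_\chi|_F)$ for general fibres $F$ of $\varphi_p$, then $\xi=0$.

*Proof.* By (6.2) and (6.3), $\xi=\delta(\nu)$ with $\nu\in H^0(\mathcal N)$. As $\mathcal N$ is locally free, (6.3) stays exact on $F$, and $\delta(\nu|_F)=\xi|_F=0$. So $\nu|_F$ lifts to $\bigoplus_qH^0(M_q(-L_\chi)|_F)=0$ by (9.4), i.e. $\nu|_F=0$. As $F$ is general, $\nu=0$. $\square$

By (6.2), $\xi|_F$ maps to $0$ in all $H^1(M_q(-L_\chi)|_F)$. Using $q=p$ in (9.2), and $H^0(\mathcal O_F(-\lambda))=0$, $\xi|_F$ comes from a unique element of $K(A_\chi,\lambda)$, where for $A\subset\{e\}\cup\{x_j\}$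
$$K(A,\lambda)=\ker\Big(H^1(F,T_F(-A)(-\lambda))\to\bigoplus_{q\in P\setminus p}H^1(F,T_F(-(A\cap P_q))(-\lambda))\Big).$$

**Lemma 7.** $K(A,\lambda)=0$ if $\lambda\ge3$; or if $\lambda=2$ and at most one $x_j$ is not in $A$; or if $\lambda=1$, $e\in A$, and at most one $x_j$ is not in $A$.

*Proof.* An element of $K(A,\lambda)$ maps to $0$ in $H^1(T_F(-\lambda))$. So it is given by $v\in\bigoplus_{x\in A}T_F(-\lambda)|_x$, modulo $H^0(T_F(-\lambda))$, such that for each $q\in P\setminus p$ there is $s_q\in H^0(T_F(-\lambda))$ with $v=s_q$ on $A\cap P_q$. If $\lambda\ge3$, then $H^0(T_F(-\lambda))=0$ and the $P_q$ cover $A$, so $v=0$.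

Let $\lambda\le2$. If some $x_{i_0}\notin A$, let $c=\ell_{i_0}$; otherwise let $c$ be a form not proportional to any $\ell_j$. In Lemma 5 we then have $J=\{j:L_j\not\ni p,\ x_j\in A\}\cup\{i:L_i\ni p\}$.

*Case $\lambda=1$.* Let $V_F\subset V$ be the plane of the line $\sigma(F)$. Then $T_F(-1)=V_F\otimes\mathcal O/\mathcal O(-1)$, with $H^0=V_F$, fibre $V_F/\mathbb C\hat x_j\cong\mathbb C$ via $\ell_j$ at $x_j$ (where $\hat x_j$ spans the line of the point $\sigma(x_j)$), and fibre $V_F/\mathbb C\hat p$ at $e$. Subtracting a global section we may assume $v_e=0$. Let $w_j=\ell_j(v_{x_j})$ for $L_j\not\ni p$, $x_j\in A$, and $w_i=0$ for $L_i\ni p$. To check the hypothesis of Lemma 5, at $p$ take $u_p=0$. At $q\ne p$ take $u_q=s_q\in V_F$: if $j\in J$ and $q\in L_j\not\ni p$, then $x_j\in A\cap P_q$ and $\ell_j(s_q)=w_j$; if $pq=L_i\in\mathcal L$, then $e\in A\cap P_q$, so $s_q\in\mathbb C\hat p$ and $\ell_i(s_q)=0=w_i$. So there is $u\in V$ with $w_j=\ell_j(u)$ for all $j\in J$. From $\ell_i(u)=0$ for all $L_i\ni p$ we get $u\in\mathbb C\hat p\subset V_F$. So $v$ is the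 restriction of the global section $u$ (at $e$: $u\equiv0=v_e$), and the class is $0$.

*Case $\lambda=2$.* Now $T_F(-2)\cong\mathcal O_F$, so $v$ is a function on $A$ with constant value $\kappa_q$ on each $A\cap P_q$ ($\kappa_q$ arbitrary if this is empty). Put $w_j=v_{x_j}\ell_j(\hat p)$ for $L_j\not\ni p$, $x_j\in A$, and $w_i=0$ for $L_i\ni p$. The hypothesis of Lemma 5 holds with $u_p=0$ and $u_q=\kappa_q\hat p$. So $w_j=\ell_j(u)$ on $J$, and as before $u=\kappa\hat p$. Since $\ell_j(\hat p)\neq0$ for $L_j\not\ni p$, $v_{x_j}=\kappa$ for all $x_j\in A$. If $e\in A$, choose $q\ne p$ in $P$ with $pq\in\mathcal L$. Then $P_q$ contains $e$ and at least two points $x_j$, at least one of them in $A$, so $v_e=\kappa_q=\kappa$. Thus $v$ is a global constant and the class is $0$. $\square$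

**Step 2: conclude when a good point exists.** We now look for a $p$ to which Lemma 7 applies. Let $I=\{i:a_i=n-1\}$. Call $p\in P$ *good* if $\lambda_p\ge3$, or if at most one line of $I$ avoids $p$ and $(\lambda_p,a_p)\ne(1,n-1)$. The omitted $x_j$ correspond to the lines of $I$ avoiding $p$, and $e$ is omitted iff $a_p=n-1$. So for good $p$ Lemma 7 gives $K(A_\chi,\lambda_p)=0$. Hence $\xi|_F=0$ for general $F$, and $\xi=0$ by Lemma 6.

**Lemma 8.** If no $p\in P$ is good, then for every $p\in P$: $\lambda_p=2$, exactly two lines of $I$ avoid $p$, and $a_p\le2<n-1$.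

*Proof.* Each $p$ has $\lambda_p\le2$ and is of type B (at least two lines of $I$ avoid $p$) or of type X ($\lambda_p=1$, $a_p=n-1$).

Type B: $2(n-1)\le n\lambda_p$ gives $\lambda_p=2$; $3(n-1)>2n$ gives exactly two lines; and $a_p\le2n-2(n-1)=2$. So type B points satisfy the claim.

Type X: by (9.1) $\sum_{L_j\not\ni p}a_j=1$, so all lines of $I$ pass through $p$. We show that there are no points of type X.

*Two type X points $p\ne p'$.* The lines not containing both have total weight at most $2$, while $\sum a_i=nd\ge n>2$. So the line $pp'$ belongs to $\mathcal L$ and has weight at least $n-2\ge2$. Take $p''\in P$ off the line $pp'$ (F1). It is not of type X, since a line of weight at least $2$ avoids it. So it is of type B and $|I|\ge2$. But all lines of $I$ contain $p$ and $p'$, so $|I|\le1$, a contradiction.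

*Exactly one type X point $p$.* All $p'\in P\setminus p$ are of type B, so exactly two lines of $I$ avoid $p'$. All lines of $I$ pass through $p$, so at most one passes through $p'$. Hence $|I|\in\{2,3\}$. If $|I|=2$, a point $p'\in P\cap L_i\setminus p$, $i\in I$, is avoided by at most one line of $I$, a contradiction. Let $|I|=3$, let $\rho=\sum_{L_j\ni p,\,j\notin I}a_j$, and let $L_k$ be the line avoiding $p$ with $a_k=1$. From $3(n-1)+\rho\equiv a_p=n-1\pmod n$ we get $\rho\equiv2$, so $\rho\ge2$. Let $p'\in P\setminus p$. Exactly one line of $I$ contains $p'$, namely $pp'$, so all lines counted in $\rho$ avoid $p'$. Then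
$$2n=n\lambda_{p'}\ge2(n-1)+\rho+(1\text{ if }p'\notin L_k)$$
forces $p'\in L_k$. So $P\setminus p\subset L_k$. Any line avoiding $p$ contains two points of $P\setminus p$, so it equals $L_k$. This contradicts (F2). $\square$

**Step 3: no good point, the normal directions of $I$.** In this remaining case two points $x_j$ are omitted on every $F$, so Lemma 7 does not apply directly. We first lift $\xi$ to the full logarithmic sheaf. By Lemma 8, $a_p\ne n-1$ for all $p$, so $D-D_\chi=\sum_{i\in I}D_i$. Let $i\in I$, $q\in P\cap L_i$.

*Claim.* The composition $\Theta_Y(-\log D_\chi)\to M_q\to M_q|_{D_i}$ factors through $\Theta_Y(-\log D_\chi)\to N_{D_i}$ and an isomorphism $N_{D_i}\cong M_q|_{D_i}$.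

Let $x$ be a local equation of $D_i$. The kernel of the surjection $\Theta_Y(-\log D_\chi)\to N_{D_i}$ is generated by $x\partial_x$ and by $\partial_y$ or $y\partial_y$ (the latter where $\{y=0\}\subset D_\chi$). Away from the $E_s$, $s\in P\cap L_i\setminus q$, no other component of a $q$-branch fibre meets $D_i$. So $t=xu$ with $u$ a unit, and $M_q$ is generated by $\partial_t$ near $D_i$, as $a_i=n-1$. Here $\partial_xt=u+xu_x$ is a unit on $D_i$, while $x\partial_xt$ and $\partial_yt=xu_y$ vanish on $D_i$. At $D_i\cap E_s$ with $E_s=\{y=0\}$: $t=xyu$, and $M_q$ is generated by $y\partial_t$, as $a_i=n-1\ne a_s$. Here $\partial_xt=(u+xu_x)y$ gives a unit multiple of the generator on $D_i$, while $x\partial_xt$ and $y\partial_yt=x(u+yu_y)y$ give multiples of $x$ times the generator. This proves the claim.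

Let $\xi\in H^1(\mathcal E_\chi)$ and $\mathcal E'=\Theta_Y(-\log D)(-L_\chi)$. In
$$0\to\mathcal E'\to\mathcal E_\chi\to\bigoplus_{i\in I}N_{D_i}(-L_\chi)\to0$$
the image of $\xi$ in $H^1(N_{D_i}(-L_\chi))\cong H^1(M_q(-L_\chi)|_{D_i})$ is the restriction of its image in $H^1(M_q(-L_\chi))=0$, so it vanishes. Thus $\xi$ lifts to $\xi'\in H^1(\mathcal E')$.

**Step 4: no good point, conclusion.** Now $\xi'$ has no omitted points, and we repeat Step 1 for it. For each $q\in P$ put $M_q^\circ=M_q(-\sum_{i\in I,\,i\ni q}D_i)$; the $D_i$ with $i\ni q$ are disjoint. By the claim $d\varphi_q$ maps $\mathcal E'$ to $M_q^\circ(-L_\chi)$. For $i\in I$, $i\ni q$, $H^0(M_q(-L_\chi)|_{D_i})\cong H^0(N_{D_i}(-L_\chi))=0$ by (5.3), so $H^1(M_q^\circ(-L_\chi))\subset H^1(M_q(-L_\chi))=0$.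

Fix any $p\in P$; $\lambda_p=2$. On general $F$, (9.2) and (9.3) hold for $\mathcal E'$ and $M_q^\circ$ with $A_\chi$ replaced by the full set $A=\{e\}\cup\{x_j\}$, since $M_q^\circ=\varphi_q^*T_{\mathbb P^1}(-\sum B)$ over *all* components $B$ of $q$-branch fibres. As before, $\xi'|_F$ comes from $K(A,2)$, which is $0$ by Lemma 7. Hence $\xi'|_F=0$, so its image $\xi|_F$ is $0$, and $\xi=0$ by Lemma 6.

This proves (5.2). With $H^0(\Theta_S)=0$ (Lemma 4) and (5.1) we obtain Theorem 1(1), and (3) follows at once.

## 10. From invariant tangent vectors to isomorphic fibres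

It remains to prove Theorem 1(2), allowing $H^1(S,\Theta_S)\neq0$. By (1), all of $H^1(S,\Theta_S)$ is $G$-invariant.

**Step 1: $G$ acts fibrewise on the Kuranishi family.** This lets us divide every deformation by $G$. Since $H^0(\Theta_S)=0$, the Kuranishi family $\mathcal S\to(B,0)$ is universal. So the $G$-action on $S$ extends uniquely to an action on $\mathcal S\to B$, inducing on $T_0B=H^1(S,\Theta_S)$ the natural action, which is trivial. As $G$ is finite, averaging lifts of a basis of $\mathfrak m/\mathfrak m^2$ gives $G$-invariant generators of the maximal ideal $\mathfrak m\subset\mathcal O_{B,0}$. Every element of $\mathcal O_{B,0}$ is a convergent power series in these, so $G$ acts trivially on $B$ and fibrewise on $\mathcal S$.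

**Step 2: pass to a smooth base.** Every small deformation of $S$ is a pullback of $\mathcal S$, so it suffices to show $S_b\cong S$ for all $b\in B_{red}$ near $0$. Let $\tilde B\to B_{red}$ be a resolution of singularities, proper and surjective. Its fibre over $0$ is compact. So it suffices that every $\tilde b$ over $0$ has a neighbourhood over which all fibres of the pulled back family are isomorphic to $S$: finitely many such neighbourhoods cover the compact fibre, and by properness their union contains the preimage of a neighbourhood of $0$. So let $T$ be a small polydisc with centre $0$, and $\mathcal S\to T$ a smooth proper family with fibre $S$ over $0$ and a fibrewise $G$-action extending that on $S$. We may shrink $T$.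

**Step 3: the quotient family.** We show that $Y$ and $D$ deform along. Near a point of $S$ with stabilizer $G_0$ there are functions on $\mathcal S$ restricting to fibre coordinates. By averaging they can be chosen to be $G_0$-eigenfunctions $z,w$. So locally $\mathcal S\cong U\times T$ with $G_0$ acting linearly on $U$, as on $S$. By Section 5, $G_0$ is trivial, or $\mathbb Z/n$ acting on $z$ only, or $(\mathbb Z/n)^2$ acting diagonally. As $S$ is compact, after shrinking $T$ such neighbourhoods cover $\mathcal S$. Hence $\mathcal Y=\mathcal S/G\to T$ is smooth and proper, with local fibre coordinates $(z,w)$, $(z^n,w)$ or $(z^n,w^n)$ and fibre $Y$ over $0$. The branch divisor $\mathcal D$ is locally $\emptyset$, $\{x=0\}$ or $\{xy=0\}$ in these coordinates.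

The normalization of $\mathcal D$ is smooth and proper over $T$ with fibre $\bigsqcup_BB$ over $0$, so its components correspond to the components $B$ of $D$. They are immersed in $\mathcal Y$ and embedded over $0$, hence embedded after shrinking $T$. So $\mathcal D=\sum\mathcal D_i+\sum\mathcal E_p$, with fibres $D_{i,b}$, $E_{p,b}$ over $b\in T$ that are smooth rational curves having the same intersection numbers as $D_i,E_p$. The $E_{p,b}$ are disjoint.

**Step 4: back to the plane.** We show that $Y_b$ comes from a line configuration near $\mathcal L$. As $H^1(\mathcal O_Y)=H^2(\mathcal O_Y)=0$, after shrinking $T$ we have $\operatorname{Pic}\mathcal Y\cong H^2(\mathcal Y,\mathbb Z)\cong H^2(Y,\mathbb Z)$, so $H$ extends to a line bundle $\mathcal H$ on $\mathcal Y$. Since $H^1(Y,H)=0$, $h^0(Y,H)=3$ and $H$ is base point free, the direct image of $\mathcal H$ on $T$ is free of rank $3$, compatible with base change, and defines a morphism $\Phi:\mathcal Y\to\mathbb P^2\times T$ over $T$ extending $\sigma$. On fibres $\mathcal H_b^2=1$, so $\Phi_b:Y_b\to\mathbb P^2$ is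 birational. As $\mathcal H_b\cdot E_{p,b}=0$, $\Phi_b$ contracts $E_{p,b}$ to a point $p_b$. So $\Phi_b$ factors through the contraction $Y_b\to Y_b'$ of the $|P|$ disjoint $(-1)$-curves $E_{p,b}$. Now $b_2(Y_b')=b_2(Y)-|P|=1$, so the birational morphism $Y_b'\to\mathbb P^2$ of smooth surfaces is an isomorphism. Thus $\Phi_b$ is the blow-up of the distinct points $p_b$.

As $\mathcal H_b\cdot D_{i,b}=1$, $L_{i,b}=\Phi_b(D_{i,b})$ is a line, varying holomorphically with $b$: it is given by the rank-one kernel of $H^0(\mathcal H_b)\to H^0(\mathcal H_b|_{D_{i,b}})$. We have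
$$p_b\in L_{i,b}\iff D_{i,b}\cap E_{p,b}\ne\emptyset\iff D_i\cdot E_p=1\iff p\in L_i .$$
So concurrent triples of $\mathcal L$ stay concurrent in $\mathcal L_b=\{L_{i,b}\}$, and for $b$ near $0$ non-concurrent triples stay non-concurrent and the lines distinct. Hence $\mathcal L_b$ is near $\mathcal L$ and has the same incidence relation, with singular points the $p_b$. By rigidity $\mathcal L_b$ is projectively equivalent to $\mathcal L$, so $HK(n,\mathcal L_b)\cong HK(n,\mathcal L)=S$. The labelling of the lines does not matter, as the Kummer field is generated by all $(\ell_i/\ell_j)^{1/n}$.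

**Step 5: $S_b\cong HK(n,\mathcal L_b)$.** This identifies the fibre with the Kummer covering of the new lines. Put $D_b=\sum D_{i,b}+\sum E_{p,b}$. Over $Y_b\setminus D_b=\mathbb P^2\setminus\bigcup L_{i,b}$, $S_b$ is a connected étale $G$-cover, given by a homomorphism $H_1(\mathbb P^2\setminus\bigcup L_{i,b})\to G$. It sends the meridian of $L_{i,b}$ to the element of $G$ that fixes the ramification curve $\{z=0\}$ over $D_{i,b}$ pointwise and acts by $z\mapsto e^{2\pi\sqrt{-1}/n}z$, where $z^n$ is an equation of $D_{i,b}$. As $G$ is abelian, this element does not depend on the choice of the curve over $D_{i,b}$. By the local product structure of Step 3 it is locally constant along $\mathcal D_i$, which is connected. So it equals $e_i$, as for $b=0$. Since meridians generate $H_1$, this is the homomorphism of the Kummer cover of $\mathcal L_b$. Both $S_b$ and the normalization of $Y_b$ in the Kummer field of $\mathcal L_b$ are normal, finite over $Y_b$, and restrict to this étale cover on $Y_b\setminus D_b$. Such an extension is unique (Grauert–Remmert), so they are isomorphic.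 Since $\mathcal L_b$ satisfies (ND), Section 5 applies to it, and the normalization is $HK(n,\mathcal L_b)$. Hence
$$S_b\cong HK(n,\mathcal L_b)\cong S,$$
and $S$ is rigid. $\blacksquare$
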